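\title{Inhomogeneous approximation by primitive points with a fixed target}

\begin{abstract}
Let $\Pi$ be a partition of the coordinates of $\mathbb Z^{m+n}$, and let $P(\Pi)$ be the set of integer points $(\mathbf q,\mathbf p)$ whose coordinates in each component of $\Pi$ have greatest common divisor $1$. We prove that if every component has at least two elements, $\psi$ is non-increasing and $\sum_x x^{m-1}\psi(x)^n$ diverges, then for \emph{every} $\mathbf y\in\mathbb R^n$ and almost every real $n\times m$ matrix $\Theta$ the inequality $|\Theta\mathbf q+\mathbf p-\mathbf y|\le\psi(|\mathbf q|)$ has infinitely many solutions in $P(\Pi)$. This answers a question posed by Laurent. Neither the divergence nor the condition on the components can be dropped. The proof is a second moment argument. In the case $m=n=1$ it requires, at each scale, a second coprimality condition attached to a rational approximation of the target.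
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $m,n$ be positive integers, let $|\cdot|$ be the supremum norm on $\mathbb R^m$ and on $\mathbb R^n$, and let $\psi:\mathbb N\to(0,\infty)$ be a function on $\mathbb N=\{1,2,\dots\}$. Given a real $n\times m$ matrix $\Theta$ and a \emph{target} $\mathbf y\in\mathbb R^n$, consider the inequality
\begin{equation}\label{eq:main}
|\Theta\mathbf q+\mathbf p-\mathbf y|\le\psi(|\mathbf q|),\qquad \mathbf q\in\mathbb Z^m\setminus\{0\},\quad\mathbf p\in\mathbb Z^n .
\end{equation}
It measures how closely the points $\Theta\mathbf q$, taken modulo $\mathbb Z^n$, approach $\mathbf y$ in terms of the size of $\mathbf q$. A count of averages suggests when to expect infinitely many solutions. Fix $\mathbf q$ and suppose $\psi\le\frac12$. The matrices $\Theta$ in the unit cube for which \eqref{eq:main} is solvable in $\mathbf p$ form a set of measure $(2\psi(|\mathbf q|))^n$, whatever $\mathbf y$ is (Lemma~\ref{lem:haar}). The number of $\mathbf q$ of norm $x\in\mathbb N$ is $(2x+1)^m-(2x-1)^m=2\sum_{i=0}^{m-1}(2x+1)^i(2x-1)^{m-1-i}$,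 so that
\begin{equation}\label{eq:shell}
2m\,x^{m-1}\le\#\{\mathbf q\in\mathbb Z^m:|\mathbf q|=x\}\le 2m\,(3x)^{m-1}.
\end{equation}
The mean number of $\mathbf q$ that occur in a solution is therefore finite or infinite together with the series $\sum_{x\ge1}x^{m-1}\psi(x)^n$. If the series converges, almost every $\Theta$ has finitely many solutions, and one guesses that almost every $\Theta$ has infinitely many if it diverges.

We ask the same of solutions that satisfy coprimality conditions. Let $\Pi$ be a partition $\{1,\dots,m+n\}=\pi_1\sqcup\dots\sqcup\pi_t$, and let $P(\Pi)$ be the set of $(v_1,\dots,v_{m+n})\in\mathbb Z^{m+n}$ such that $\gcd(v_i)_{i\in\pi_j}=1$ for $j=1,\dots,t$. We write the elements of $P(\Pi)$ as $(\mathbf q,\mathbf p)$ with $\mathbf q\in\mathbb Z^m$, $\mathbf p\in\mathbb Z^n$. For $t=1$ these are the primitive points of $\mathbb Z^{m+n}$, and finer partitions impose more. For $k\ge2$ and $X\in\mathbb N$, a $k$-tuple in $\{1,\dots,X\}^k$ that is not coprime has all entries divisible by some prime $\ell$, so there are at most $X^k\sum_\ell\ell^{-k}$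 such tuples, and
\begin{equation}\label{eq:primes}
\sum_{\ell\text{ prime}}\ell^{-k}\le\sum_{\ell\text{ prime}}\ell^{-2}\le\frac14+\sum_{x\ge3\text{ odd}}x^{-2}=\frac14+\Big(\frac{\pi^2}8-1\Big)<0.49 .
\end{equation}
A component with at least two elements thus keeps a positive proportion of the integer points, and the guess above should survive. A component $\{i\}$ with one element forces $v_i=\pm1$ and changes the count.

Suppose that every component of $\Pi$ has at least $n+1$ elements, that $x\mapsto x^{m-1}\psi(x)^n$ is non-increasing, and that $\sum_x x^{m-1}\psi(x)^n$ diverges. It is known that \eqref{eq:main} then has infinitely many solutions in $P(\Pi)$ for almost every pair $(\Theta,\mathbf y)$, and also for almost every $\Theta$ when $\mathbf y=0$. By Fubini's theorem the first statement says that almost every target is good for almost every $\Theta$, but it names no good target: the exceptional null set may contain any point given in advance. The problem posed by Laurent \cite{Laurent} is whether, under these hypotheses, the conclusion holds for \emph{every} $\mathbf y\in\mathbb R^n$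 and almost every $\Theta$. We prove that it does, under weaker hypotheses and without using the two known results.

\begin{theorem}\label{thm:div}
Let $\Pi$ be a partition of $\{1,\dots,m+n\}$ with $|\pi_j|\ge2$ for all $j$, and let $\psi:\mathbb N\to(0,\infty)$ be non-increasing with $\sum_{x\ge1}x^{m-1}\psi(x)^n=\infty$. Then for every $\mathbf y\in\mathbb R^n$ and almost every $\Theta$ there are infinitely many $(\mathbf q,\mathbf p)\in P(\Pi)$ satisfying \eqref{eq:main}. If $(m,n)\ne(1,1)$, the same holds when $\mathbf y$ is replaced in \eqref{eq:main} by $\mathbf y_{\mathbf q}$, for any family $(\mathbf y_{\mathbf q})_{\mathbf q\in\mathbb Z^m\setminus\{0\}}$ in $\mathbb R^n$ with $|\mathbf y_{\mathbf q}|\le C_0|\mathbf q|$ for some constant $C_0$.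
\end{theorem}

The problem is a special case: $n+1\ge2$, and $\psi(x)^n=x^{1-m}\cdot x^{m-1}\psi(x)^n$ is a product of two positive non-increasing functions. A single target is the constant family, with $C_0=|\mathbf y|$.

\begin{theorem}\label{thm:conv}
\begin{enumerate}
\item[(i)] If $\sum_{x\ge1}x^{m-1}\psi(x)^n<\infty$, with $\psi$ otherwise arbitrary, then for every $\mathbf y$ and almost every $\Theta$ only finitely many $(\mathbf q,\mathbf p)\in\mathbb Z^{m+n}$ satisfy \eqref{eq:main}.
\item[(ii)] Suppose that $|\pi_j|=1$ for some $j$, and let $\psi(x)=x^{-m/n}$, so that $x^{m-1}\psi(x)^n=1/x$ is non-increasing with divergent sum. Then for every $\mathbf y$ and almost every $\Theta$ only finitely many $(\mathbf q,\mathbf p)\in P(\Pi)$ satisfy \eqref{eq:main}.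
\end{enumerate}
\end{theorem}

Call $\psi$ \emph{admissible} if the series diverges and $\psi$ satisfies the monotonicity condition, be it the one in the problem or the one in Theorem~\ref{thm:div}; the function $x^{-m/n}$ satisfies both. The two theorems show that the conclusion holds for all $\mathbf y$ and all admissible $\psi$ if and only if $\Pi$ has no component with one element.

Section~\ref{sec:idea} explains the method and works out the smallest difficult case. Section~\ref{sec:tools} collects the tools, and Section~\ref{sec:conv} proves Theorem~\ref{thm:conv}. Theorem~\ref{thm:div} is proved in Section~\ref{sec:higher} for $(m,n)\ne(1,1)$ and in Sections~\ref{sec:reduction} and~\ref{sec:separated} for $m=n=1$.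

\medskip\noindent\textbf{Conventions.} The letter $\ell$ always denotes a prime. We write $\|x\|$ for the distance from $x\in\mathbb R$ to $\mathbb Z$, $|A|$ for the Lebesgue measure of a set $A\subset\mathbb R^d$, $\#$ for cardinality (and $|\pi_j|=\#\pi_j$), $\varphi$ and $\mu$ for the functions of Euler and M\"obius, and $\omega(q)$ for the number of primes dividing $q$. The greatest common divisor of a single integer $v$ is $|v|$, and $\gcd(0,\dots,0)=0$. A \emph{box} is a product of compact intervals of positive length, and a \emph{unit cube} is an integer translate of $[0,1]^{nm}$ in the space of matrices. All sets below are countable unions of closed sets or upper limits of such unions, hence measurable.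

\section{Where the target enters}\label{sec:idea}

Fix a unit cube $\Omega$ and let $A_{\mathbf q}$ be the set of $\Theta\in\Omega$ for which \eqref{eq:main} has a solution $\mathbf p$ with $(\mathbf q,\mathbf p)\in P(\Pi)$. We must show that almost every $\Theta$ lies in infinitely many $A_{\mathbf q}$. Divergence of $\sum|A_{\mathbf q}|$ does not suffice, since the sets might be piled on top of one another. The second moment method (Lemma~\ref{lem:full}) asks for two estimates: a lower bound $|A_{\mathbf q}\cap B|\ge c\,\psi(|\mathbf q|)^n|B|$ in every box $B$, and an upper bound for the sum of the overlaps $|A_{\mathbf q}\cap A_{\mathbf r}|$ by a constant times $(\sum|A_{\mathbf q}|)^2$. For the first, the relevant $\mathbf p$ run through a box with sides proportional to $|\mathbf q|$; a change of target translates this box, and an elementary sieve hardly notices. The target matters for the overlaps, and there are three regimes.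

If $m\ge2$, we may restrict to primitive $\mathbf q$ with positive entries. Two such vectors are linearly independent, and then $\Theta\mathbf q$ and $\Theta\mathbf r$ are independent modulo $\mathbb Z^n$, so the overlaps factor exactly for all targets. If $m=1$, any two $q,r$ are proportional. In each of the $n$ rows the overlap acquires an extra term of size $\psi(r)\gcd(q,r)/r$, and for $n\ge2$ the $n$-th power makes these terms harmless. For $m=n=1$ they are not, and the arithmetic of $y$ must be faced.

So let $m=n=1$; the only partition allowed is $\{1,2\}$, and $P(\Pi)$ consists of the coprime pairs. For $v=(q,p)$ with $q\ge1$ put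
\[
\xi_v=\frac{y-p}q,\qquad\text{so that}\qquad |q\theta+p-y|=q\,|\theta-\xi_v| .
\]
The solutions $\theta$ of \eqref{eq:main} for $v$ form the interval with center $\xi_v$ and radius $\psi(q)/q$. Consider the range $Q/2<q\le Q$. We shall be able to assume $\psi(q)\le 1/(8q)$, so the radii are below $Q^{-2}$, while each $q$ contributes centers spaced $1/q$ apart, which makes about $Q^2$ centers per unit length up to a constant. What we need is a positive proportion of the centers with mutual distances at least a constant times $Q^{-2}$.

\emph{The target $y=0$.} Distinct coprime pairs $v=(q,p)$, $w=(r,s)$ give distinct reduced fractions, and $|\xi_v-\xi_w|=|qs-pr|/(qr)\ge Q^{-2}$. Coprimality itself separates the centers.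

\emph{The target $y=1$.} Now it does not. All the coprime pairs $(q,1)$ have $\xi_v=0$, and all the coprime pairs $(4j,1-2j)$ have $\xi_v=\frac12$. Geometrically, $-\xi_v$ is the slope of the line from $(0,y)$ to $v$; the condition $\gcd(q,p)=1$ says that $v$ is the first lattice point on its ray from the origin, and says nothing about rays from $(0,1)$. The remedy is to impose also $\gcd(q,p-1)=1$. Then $\xi_v=(1-p)/q$ is reduced, and the centers are again $Q^{-2}$ apart. The price is that $p$ must avoid the two classes $0$ and $1$ modulo each prime $\ell\mid q$. This is impossible for $\ell=2$, so $q$ must be odd, and then a proportion $\prod_{\ell\mid q}(1-2/\ell)>0$ of the $p$ remains. For $Q=8$ the centers left in $[0,1]$ are $\frac25,\frac35,\frac45$ (from $q=5$, $p=-1,-2,-3$) and $\frac27,\dots,\frac67$ (from $q=7$, $p=-1,\dots,-5$); their distances are at least $\frac1{35}>\frac1{64}$.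

\emph{The target $y=a/b$ in lowest terms.} Here $\xi_v=-(bp-a)/(bq)$, and the right second condition is $\gcd(q,bp-a)=1$. If $v\ne w$ both satisfy it, then $(q,bp-a)$ and $(r,bs-a)$ are distinct primitive vectors with positive first entries, hence not proportional, and $|\xi_v-\xi_w|=|q(bs-a)-r(bp-a)|/(bqr)\ge1/(bQ^2)$. The centers are distinct, but the separation has lost a factor $b$.

\emph{Irrational targets.} No two centers coincide, because $\xi_v=\xi_w$ gives $(r-q)y\in\mathbb Z$. But replacing $y$ by $a/b$ moves each center by $|y-a/b|/q$, so if $|y-a/b|$ is much smaller than $1/Q$, the piles formed for $a/b$ persist as tight clusters. At each scale $Q$ we must therefore choose a fraction $a/b$ and impose its condition. Since $b$ grows with $Q$, the loss of the factor $b$ is not affordable. Instead of separating all centers, we show that the number of close pairs is at most a constant times the number of centers, uniformly in $b$, and discard the offenders by a graph-theoretic lemma.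

\section{Tools}\label{sec:tools}

We use freely that a closed interval of length $L$ contains between $L/d-1$ and $L/d+1$ integers of a given class modulo $d$, and the Borel--Cantelli lemma: if $\sum_j|A_j|<\infty$, almost every point lies in finitely many $A_j$.

\begin{lemma}[uniform distribution]\label{lem:haar}
Let $\Omega$ be a unit cube. For $\mathbf q\in\mathbb Z^m\setminus\{0\}$, $\mathbf z\in\mathbb R^n$ and $\delta>0$ let
\[
D(\mathbf q,\mathbf z,\delta)=\{\Theta\in\Omega:\|(\Theta\mathbf q-\mathbf z)_i\|\le\delta\text{ for }i=1,\dots,n\}.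
\]
Then $|D(\mathbf q,\mathbf z,\delta)|=\min(1,2\delta)^n$. If $\mathbf q,\mathbf r\in\mathbb Z^m$ are linearly independent, then $|D(\mathbf q,\mathbf z,\delta)\cap D(\mathbf r,\mathbf z',\delta')|=|D(\mathbf q,\mathbf z,\delta)|\,|D(\mathbf r,\mathbf z',\delta')|$.
\end{lemma}

\begin{proof}
The conditions on different rows of $\Theta$ involve different variables, so it suffices to treat one row $\theta$, viewed in $\mathbb T^m=\mathbb R^m/\mathbb Z^m$. Let $F$ be the homomorphism $\theta\mapsto\theta\cdot\mathbf q$ to $\mathbb T$, or $\theta\mapsto(\theta\cdot\mathbf q,\theta\cdot\mathbf r)$ to $\mathbb T^2$. It is surjective, because the underlying linear map to $\mathbb R$ or $\mathbb R^2$ has full rank. For $\tau=F(\sigma)$ we have $F^{-1}(A+\tau)=F^{-1}(A)+\sigma$, so $A\mapsto|F^{-1}(A)|$ is a translation invariant probability measure, that is, Lebesgue measure on the image torus. Apply this to an arc and to a product of two arcs.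
\end{proof}

\begin{lemma}[sieve]\label{lem:sieve}
Let $q\in\mathbb N$, let $W_\ell$ be a set of $w_\ell$ residue classes modulo $\ell$ for each prime $\ell\mid q$, and let $J$ be a closed interval of length $L$. The number of integers $p\in J$ with $p\notin W_\ell$ for all $\ell\mid q$ is at least $L\prod_{\ell\mid q}(1-w_\ell/\ell)-\prod_{\ell\mid q}(1+w_\ell)$.
\end{lemma}

\begin{proof}
For squarefree $d\mid q$ let $N_d$ count the $p\in J$ with $p\in W_\ell$ for all $\ell\mid d$. By the Chinese remainder theorem these $p$ fill $w(d)=\prod_{\ell\mid d}w_\ell$ classes modulo $d$, so $|N_d-Lw(d)/d|\le w(d)$. By inclusion--exclusion the number sought is $\sum_d\mu(d)N_d\ge L\sum_d\mu(d)w(d)/d-\sum_dw(d)$, and the two sums are the two products.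
\end{proof}

In our applications $w_\ell\le2$. Since $\sqrt q\ge\prod_{\ell\mid q}\sqrt\ell$ and $3/\sqrt\ell<1$ for $\ell\ge11$, the error term is at most
\begin{equation}\label{eq:omega}
3^{\omega(q)}\le\sqrt q\prod_{\ell\mid q}\frac3{\sqrt\ell}\le\sqrt q\,\frac{3^4}{\sqrt{2\cdot3\cdot5\cdot7}}<6\sqrt q .
\end{equation}
The main term can be small for individual $q$. The next lemma shows that its reciprocal is bounded on average.

\begin{lemma}[mean values]\label{lem:mean}
Let $g\ge0$ be a function on the primes with $\kappa=\prod_\ell(1+g(\ell)/\ell)<\infty$. Then $\sum_{q\le X}\prod_{\ell\mid q}(1+g(\ell))\le\kappa X$ for all $X\ge1$.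
\end{lemma}

\begin{proof}
With $g(d)=\prod_{\ell\mid d}g(\ell)$ for squarefree $d$, the sum is $\sum_{q\le X}\sum_{d\mid q}g(d)\le X\sum_dg(d)/d=\kappa X$, where $d$ runs over squarefree numbers.
\end{proof}

A first and a second moment bound on $\Omega$ alone yield a set of positive measure. A first moment bound in every box upgrades this to full measure.

\begin{lemma}[full measure criterion]\label{lem:full}
Let $\Omega$ be a compact cube, let $0\le Z_1\le Z_2\le\cdots$ be measurable functions on $\Omega$, let $M_N\to\infty$, and let $c,C>0$. Suppose that $\int_\Omega Z_N^2\le CM_N^2$ for large $N$, and that $\liminf_NM_N^{-1}\int_BZ_N\ge c|B|$ for every box $B\subset\Omega$. Then $Z_N\to\infty$ almost everywhere on $\Omega$.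
\end{lemma}

\begin{proof}
Let $R\in\mathbb N$, $F=\{\sup_NZ_N\le R\}$ and $\epsilon>0$. Choose a finite union $U\subset\Omega$ of boxes with disjoint interiors such that $|F\triangle U|<\epsilon$. Then $M_N^{-1}\int_{U\cap F}Z_N\le R|\Omega|/M_N\to0$, and the Cauchy--Schwarz inequality gives $M_N^{-1}\int_{U\setminus F}Z_N\le(\epsilon C)^{1/2}$ for large $N$. Adding the lower bounds for the boxes of $U$ gives $\liminf_NM_N^{-1}\int_UZ_N\ge c|U|$. Hence $c(|F|-\epsilon)\le c|U|\le(\epsilon C)^{1/2}$, and $\epsilon\to0$ gives $|F|=0$. Taking the union over $R$, we find $\sup_NZ_N=\infty$ almost everywhere, and $Z_N$ is non-decreasing.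
\end{proof}

\section{Convergent series and singleton components}\label{sec:conv}

\begin{proof}[Proof of Theorem~\ref{thm:conv}]
For given $\Theta$ and $\mathbf q$ only finitely many $\mathbf p$ satisfy \eqref{eq:main}, so it is enough to show that finitely many $\mathbf q$ occur.

(i) Let $\Omega$ be a unit cube. If $\Theta\in\Omega$ and $\mathbf q$ occurs in a solution, then $\Theta\in D(\mathbf q,\mathbf y,\psi(|\mathbf q|))$. By Lemma~\ref{lem:haar} and \eqref{eq:shell} the measures of these sets have sum at most $\sum_x2m(3x)^{m-1}(2\psi(x))^n<\infty$. Apply the Borel--Cantelli lemma, and cover the space of matrices by countably many unit cubes.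

(ii) Here $\psi(x)^n=x^{-m}$. Suppose first that $\{k\}$ is a component with $k\le m$, so that $q_k=\pm1$. If $m=1$, only $q=\pm1$ can occur, for every $\Theta$. If $m\ge2$ and $|\mathbf q|=x\ge2$, the norm is attained by the other $m-1$ entries, so by \eqref{eq:shell} in dimension $m-1$ there are at most $4(m-1)(3x)^{m-2}$ such $\mathbf q$. Since $\sum_xx^{m-2}\psi(x)^n=\sum_xx^{-2}<\infty$, we conclude as in (i).

Suppose now that $\{m+i\}$ is a component, so that $p_i=\pm1$. Let $R\in\mathbb N$, $\Theta\in[-R,R]^{nm}$ and $|\mathbf q|=x$. The $i$-th row $\theta$ must satisfy $|\theta\cdot\mathbf q\pm1-y_i|\le\psi(x)$ for one of the two signs. Choose $k$ with $|q_k|=x$. When the other entries of the row are fixed, $\theta_k$ is confined to two intervals of length $2\psi(x)/x$, so the row lies in a set of measure at most $(2R)^{m-1}\cdot4\psi(x)/x$. Each other row lies in a set of measure at most $(2R)^m\cdot2\psi(x)$, by Lemma~\ref{lem:haar} with $n=1$ applied to the $(2R)^m$ unit cubes in $[-R,R]^m$. By \eqref{eq:shell} the sum of the measures over all $\mathbf q$ is at most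 a constant times $\sum_xx^{m-1}x^{-1}\psi(x)^n=\sum_xx^{-2}<\infty$. Apply the Borel--Cantelli lemma and let $R\to\infty$.
\end{proof}

\begin{remark}\label{rem:monotone}
Monotonicity cannot be dropped from Theorem~\ref{thm:div} either. Let $m=n=1$ and $y=0$. Since $\sum_\ell1/\ell$ diverges, $\varphi(q)/q=\prod_{\ell\mid q}(1-1/\ell)$ takes arbitrarily small values, so there are $q_1<q_2<\cdots$ with $\varphi(q_j)/q_j\le2^{-j}$. Let $\psi(q_j)=\frac12$ and $\psi(q)=2^{-q}$ otherwise; then $\sum\psi(q)=\infty$. The $\theta$ with $|q\theta+p|\le\psi(q)$ for some $p$ coprime to $q$ form, modulo $1$, a union of $\varphi(q)$ intervals of length $2\psi(q)/q$, and $\sum_q2\psi(q)\varphi(q)/q<\infty$; the pairs with $q<0$ are the negatives of those with $q>0$. So almost every $\theta$ has finitely many coprime solutions.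
\end{remark}

\section{The case $(m,n)\ne(1,1)$}\label{sec:higher}

Let $\Pi$, $\psi$ and $(\mathbf y_{\mathbf q})$ be as in Theorem~\ref{thm:div}. We may replace $\psi$ by $\min(\psi,\frac12)$: this function is non-increasing, and it is either constant or equal to $\psi$ from some point on, so its series diverges. Thus $\psi\le\frac12$. Put $M_N=\sum_{x\le N}x^{m-1}\psi(x)^n$, which tends to infinity.

\subsection{A dense set of good vectors $\mathbf q$}

Let $K_j=\pi_j\cap\{1,\dots,m\}$ be the set of $\mathbf q$-coordinates in $\pi_j$. Since $|\pi_j|\ge2$, each $j$ is of exactly one of three types, named after a pair of coordinates whose coprimality we can enforce: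
\begin{itemize}
\item type $\mathsf{qq}$: $\#K_j\ge2$;
\item type $\mathsf{qp}$: $K_j=\{k_j\}$; fix a row $i_j$ with $m+i_j\in\pi_j$;
\item type $\mathsf{pp}$: $K_j=\emptyset$; fix distinct rows $i_j,i_j'$ with $m+i_j,m+i_j'\in\pi_j$.
\end{itemize}
(If $|\pi_j|\ge n+1$, as in the problem, type $\mathsf{pp}$ does not occur.) We want a set $S$ of vectors $\mathbf q$ that settles the components of type $\mathsf{qq}$ by itself, that leaves a fixed proportion of $p_{i_j}$ coprime to $q_{k_j}$ for type $\mathsf{qp}$, and that consists of primitive vectors when $m\ge2$. It must also be large enough for the series restricted to $S$ to diverge.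

Lemma~\ref{lem:mean} with $g(\ell)=1/(\ell-1)$ gives $\sum_{q\le X}q/\varphi(q)\le\kappa_1X$, where $\kappa_1=\prod_\ell\big(1+\frac1{\ell(\ell-1)}\big)<\infty$. Put $\eta=1/(8m\kappa_1)$ and $G=\{q\in\mathbb N:\varphi(q)\ge\eta q\}$. Each $q\notin G$ contributes more than $8m\kappa_1$ to the sum, so
\begin{equation}\label{eq:G}
\#\{q\le X:q\notin G\}\le X/(8m).
\end{equation}
If $m=1$, let $S=G$; the index $1$ then lies in a component of type $\mathsf{qp}$. If $m\ge2$, let $S$ be the set of $\mathbf q\in\mathbb N^m$ such that $\gcd(q_k)_{k\in K_j}=1$ for $j$ of type $\mathsf{qq}$, $q_{k_j}\in G$ for $j$ of type $\mathsf{qp}$, and $\gcd(q_1,\dots,q_m)=1$.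

\begin{lemma}\label{lem:S}
We have $\#\{\mathbf q\in S:|\mathbf q|\le X\}\ge2^{-m}X^m$ for all $X\in\mathbb N$. The sums $T_N=\sum_{\mathbf q\in S,\,|\mathbf q|\le N}\psi(|\mathbf q|)^n$ satisfy $2^{-m}M_N\le T_N\le mM_N$.
\end{lemma}

\begin{proof}
For $m=1$ the count is at least $\frac78X$ by \eqref{eq:G}. Let $m\ge2$. If type $\mathsf{qq}$ occurs, the condition $\gcd(\mathbf q)=1$ follows from the others, and the count is a product over the non-empty $K_j$, which partition $\{1,\dots,m\}$. The factors are at least $0.51X^{\#K_j}$ for type $\mathsf{qq}$ by \eqref{eq:primes} and at least $\frac78X$ for type $\mathsf{qp}$ by \eqref{eq:G}, and there are at most $m$ of them. If type $\mathsf{qq}$ does not occur, all $q_k$ must lie in $G$, and the count is at least $X^m\big(1-0.49-m\cdot\frac1{8m}\big)\ge\frac14X^m\ge2^{-m}X^m$.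

Let $\sigma(x)=\#\{\mathbf q\in S:|\mathbf q|\le x\}$. Summation by parts gives
\[
T_N=\sigma(N)\psi(N)^n+\sum_{x<N}\sigma(x)\big(\psi(x)^n-\psi(x+1)^n\big).
\]
The coefficients of the $\sigma(x)$ are non-negative because $\psi$ is non-increasing, so we may insert $\sigma(x)\ge2^{-m}x^m$ and undo the summation by parts: $T_N\ge2^{-m}\sum_{x\le N}(x^m-(x-1)^m)\psi(x)^n$. The number of $\mathbf q\in\mathbb N^m$ with $|\mathbf q|=x$ is $x^m-(x-1)^m=\sum_{i=0}^{m-1}x^i(x-1)^{m-1-i}$, which lies between $x^{m-1}$ and $mx^{m-1}$. Both bounds for $T_N$ follow.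
\end{proof}

Fix a unit cube $\Omega$ and $R>0$ such that all entries of all $\Theta\in\Omega$ are at most $R$ in absolute value. For $\mathbf q\in S$ let
\[
A_{\mathbf q}=\{\Theta\in\Omega:|\Theta\mathbf q+\mathbf p-\mathbf y_{\mathbf q}|\le\psi(|\mathbf q|)\text{ for some }\mathbf p\text{ with }(\mathbf q,\mathbf p)\in P(\Pi)\},
\]
and let $Z_N=\sum_{\mathbf q\in S,\,|\mathbf q|\le N}1_{A_{\mathbf q}}$. For upper bounds we forget the coprimality conditions and use $A_{\mathbf q}\subset\tilde A_{\mathbf q}=D(\mathbf q,\mathbf y_{\mathbf q},\psi(|\mathbf q|))$, a set of measure $(2\psi(|\mathbf q|))^n$. We verify the hypotheses of Lemma~\ref{lem:full}.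

\subsection{First moments}

\begin{lemma}\label{lem:first}
Let $c_1=(\eta/2)^n$. For every box $B\subset\Omega$ there is $X_0(B)$ such that $|A_{\mathbf q}\cap B|\ge c_1\psi(|\mathbf q|)^n|B|$ for all $\mathbf q\in S$ with $|\mathbf q|\ge X_0(B)$.
\end{lemma}

\begin{proof}
We let only the column of $\Theta$ vary that multiplies the largest entry of $\mathbf q$, because along it many values of $\mathbf p$ are swept out. Let $X=|\mathbf q|=q_{k^*}$, let $\beta_i$ be the length of the side of $B$ in the entry $(i,k^*)$, and let $\beta\le\beta_i$ be the length of the shortest side of $B$. Fix the entries outside column $k^*$, and let $\theta\in\mathbb R^n$ be that column. Then $\Theta\mathbf q-\mathbf y_{\mathbf q}=X\theta+\zeta$ with $|\zeta|\le((m-1)R+C_0)X$. For $\mathbf p\in\mathbb Z^n$ the solutions $\theta$ of $|X\theta+\zeta+\mathbf p|\le\psi(X)$ form a cube of side $2\psi(X)/X$ with center $-(\zeta+\mathbf p)/X$. The centers form a grid of spacing $1/X$ and $\psi\le\frac12$, so the cubes have disjoint interiors.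

Let $J_i$ be the set of real $p_i$ for which $-(\zeta_i+p_i)/X$ lies in the middle half of the side of $B$ in the entry $(i,k^*)$. It is a closed interval of length $L_i=\beta_iX/2$, contained in $[-C_1X,C_1X]$ with $C_1=mR+C_0$. If $X\ge2/\beta$, then $\psi(X)/X\le1/(2X)\le\beta_i/4$, so the cubes with $\mathbf p\in\prod_iJ_i$ lie in the section of $B$. As $\mathbf q\in S$, we have $(\mathbf q,\mathbf p)\in P(\Pi)$ as soon as $\gcd(q_{k_j},p_{i_j})=1$ for $j$ of type $\mathsf{qp}$ and $\gcd(p_{i_j},p_{i_j'})=1$ for $j$ of type $\mathsf{pp}$. The rows named here are all different, so we count row by row. Note that $\beta X/2\le L_i\le X/2$. The following bounds hold when $X$ is large in terms of $\beta$, $\eta$ and $C_1$.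
\begin{itemize}
\item A row without condition allows at least $L_i-1\ge L_i/2$ integers $p_i\in J_i$.
\item In a row $i=i_j$ of type $\mathsf{qp}$, put $q=q_{k_j}\le X$; it lies in $G$. Lemma~\ref{lem:sieve} with $W_\ell=\{0\}$ and \eqref{eq:omega} give at least $L_i\varphi(q)/q-2^{\omega(q)}\ge\eta L_i-6\sqrt X\ge\frac\eta2L_i$ integers $p_i\in J_i$ coprime to $q$.
\item For rows $i=i_j$, $i'=i_j'$ of type $\mathsf{pp}$, a pair in $J_i\times J_{i'}$ that is not coprime is either $(0,0)$ or has a common prime factor $\ell\le C_1X$. The number of coprime pairs is therefore at least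
\[
(L_i-1)(L_{i'}-1)-1-\sum_{\ell\le C_1X}\Big(\frac{L_i}\ell+1\Big)\Big(\frac{L_{i'}}\ell+1\Big).
\]
By \eqref{eq:primes} and $L_i+L_{i'}\le X$, the sum over $\ell$ is at most $0.49L_iL_{i'}+X\sum_{x\le C_1X}\frac1x+C_1X$. So the count is at least $0.51L_iL_{i'}-O(X\log X)\ge\frac14L_iL_{i'}$, because $L_iL_{i'}\ge\beta^2X^2/4$.
\end{itemize}
Since $\eta\le\frac18$, we have $\frac12\ge\frac\eta2$ and $\frac14\ge(\frac\eta2)^2$, so at least $c_1\prod_iL_i=c_1(X/2)^n\prod_i\beta_i$ vectors $\mathbf p$ qualify. Each contributes a cube of measure $(2\psi(X)/X)^n$, so the section of $A_{\mathbf q}\cap B$ has measure at least $c_1\psi(X)^n\prod_i\beta_i$. Integrate over the remaining entries.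
\end{proof}

By Lemmas~\ref{lem:first} and~\ref{lem:S}, $\int_BZ_N\ge c_1|B|(T_N-T_{X_0(B)})$, and so $\liminf_NM_N^{-1}\int_BZ_N\ge2^{-m}c_1|B|$ for every box $B\subset\Omega$.

\begin{remark}
The bound $|\mathbf y_{\mathbf q}|\le C_0|\mathbf q|$ is used only to bound the primes $\ell$ in type $\mathsf{pp}$, and there some bound is needed. Let $m=n=2$ and $\Pi=\{\{1,2\},\{3,4\}\}$. Given $D\in\mathbb N$, choose distinct primes $\ell_{ij}$ for $|i|,|j|\le D$, and integers $z,z'$ with $z\equiv-i$ and $z'\equiv-j$ modulo $\ell_{ij}$ for all $i,j$. Then no pair $(z+i,z'+j)$ is coprime. Let $\mathbf y_{\mathbf q}=(z,z')$ be such a point for $D=|\mathbf q|^2$. A solution has $|\mathbf p-\mathbf y_{\mathbf q}|\le|\Theta\mathbf q|+\psi(1)\le|\mathbf q|^2$ for large $|\mathbf q|$, so every $\Theta$ has finitely many solutions in $P(\Pi)$.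
\end{remark}

\subsection{Second moment for $m\ge2$}

If $\mathbf q,\mathbf r\in S$ are proportional, then $\mathbf r=\lambda\mathbf q$ with $\lambda>0$ rational, and primitivity of both forces $\lambda=1$. So distinct elements of $S$ are linearly independent, and Lemma~\ref{lem:haar} gives
\[
\int_\Omega Z_N^2\le\sum_{\mathbf q}|\tilde A_{\mathbf q}|+\sum_{\mathbf q\ne\mathbf r}|\tilde A_{\mathbf q}||\tilde A_{\mathbf r}|\le2^nT_N+4^nT_N^2 .
\]
By Lemma~\ref{lem:S} this is at most $CM_N^2$ for large $N$.

\subsection{Second moment for $m=1$, $n\ge2$}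

Now each row of $\Theta$ is a single number, and we estimate the overlap in one row by counting pairs of intervals that meet.

\begin{lemma}\label{lem:overlap}
Let $1\le q<r$ be integers, $d=\gcd(q,r)$ and $z,z'\in\mathbb R$. The set of $\theta\in[0,1]$ with $\|q\theta-z\|\le\psi(q)$ and $\|r\theta-z'\|\le\psi(r)$ has measure at most $8\psi(q)\psi(r)+2d\,\psi(r)/r$.
\end{lemma}

\begin{proof}
The set of such $\theta\in\mathbb R$ is the union over $(p,s)\in\mathbb Z^2$ of the intersections of the interval with center $(z+p)/q$ and radius $\psi(q)/q$ and the interval with center $(z'+s)/r$ and radius $\psi(r)/r$. Replacing $(p,s)$ by $(p+q,s+r)$ translates the intersection by $1$, so modulo $1$ the set is covered by the intersections with $0\le p<q$. Each has measure at most $2\psi(r)/r$. If it is non-empty, the distance of the centers is at most the sum of the radii; multiplying by $qr$ and using $\psi(r)\le\psi(q)$, we get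
\[
|zr-z'q+(pr-sq)|\le r\psi(q)+q\psi(r)\le2r\psi(q).
\]
The integer $pr-sq$ is a multiple of $d$ in an interval of length $4r\psi(q)$, so it takes at most $4r\psi(q)/d+1$ values. Since $r/d$ is invertible modulo $q/d$, each value determines $p$ modulo $q/d$, which leaves $d$ values of $p$ in $[0,q)$, and then $s$ is determined. So at most $4r\psi(q)+d$ intersections are non-empty.
\end{proof}

The first term is twice the product of the measures. The second cannot be removed: for $z=z'=0$ the $d$ points $j/d$ modulo $1$ are centers in both families, and the intervals of radius $\psi(r)/r$ around them have total length $2d\,\psi(r)/r$. Taking the product over the $n$ rows and using $(A+B)^n\le2^n(A^n+B^n)$, we obtain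
\[
|\tilde A_q\cap\tilde A_r|\le16^n\psi(q)^n\psi(r)^n+4^n\Big(\frac{\gcd(q,r)}r\Big)^n\psi(r)^n .
\]
Fix $r$ and group the $q<r$ by $\gcd(q,r)=r/e$, where $e\mid r$. Such a $q$ is a multiple of $r/e$ below $r$, so there are at most $e$ of them, and
\begin{equation}\label{eq:gcdsum}
\sum_{q<r}\Big(\frac{\gcd(q,r)}r\Big)^n\le\sum_{e\mid r}e^{1-n}\le\sum_{e\mid r}\frac1e
\end{equation}
because $n\ge2$. By monotonicity $\psi(je)^n\le\frac1e\sum_{(j-1)e<x\le je}\psi(x)^n$, so $\sum_{r\le N,\,e\mid r}\psi(r)^n\le M_N/e$, and $\sum_{r\le N}\psi(r)^n\sum_{e\mid r}\frac1e\le M_N\sum_{e\ge1}e^{-2}\le2M_N$. Altogether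
\[
\int_\Omega Z_N^2\le\sum_{q\le N}|\tilde A_q|+2\sum_{q<r\le N}|\tilde A_q\cap\tilde A_r|\le2^nM_N+16^nM_N^2+4^{n+1}M_N\le CM_N^2
\]
for large $N$.

In both cases Lemma~\ref{lem:full} shows that almost every $\Theta\in\Omega$ lies in infinitely many $A_{\mathbf q}$. Countably many unit cubes cover the space of matrices, so Theorem~\ref{thm:div} is proved for $(m,n)\ne(1,1)$. For $m=n=1$ the middle term of \eqref{eq:gcdsum} is the number of divisors of $r$, and the same computation ends with $M_N\sum_{e\le N}1/e$, which is not $O(M_N^2)$ when $M_N$ grows more slowly than $\log N$.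

\section{The case $m=n=1$: reduction to separated points}\label{sec:reduction}

Let $y\in\mathbb R$ and, as in Section~\ref{sec:idea}, $\xi_v=(y-p)/q$ for $v=(q,p)$. The arithmetic content of this case is the following statement, in which $\psi$ does not appear.

\begin{proposition}\label{prop:sep}
There is an absolute constant $c_2>0$ such that for each compact interval $I$ with $0<|I|\le1$ there is $t_0=t_0(I,y)$ with the following property. For every $Q=2^t$ with $t\ge t_0$ there is a set $X_t$ of at least $c_2|I|Q^2$ coprime pairs $v=(q,p)$ with $Q/2<q\le Q$ and $\xi_v\in I$, such that $|\xi_v-\xi_w|>1/(4Q^2)$ for distinct $v,w\in X_t$.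
\end{proposition}

We prove it in Section~\ref{sec:separated} and first deduce the theorem. Since $X_t$ depends on $I$, we cannot feed one sequence $Z_N$ into Lemma~\ref{lem:full}. We run the second moment argument in each $I$ separately and finish with Lebesgue's density theorem: almost every point $\theta$ of a measurable set $F\subset\mathbb R$ satisfies $|F\cap[\theta-\epsilon,\theta+\epsilon]|/(2\epsilon)\to1$ as $\epsilon\to0$.

\begin{proof}[Proof of Theorem~\ref{thm:div} for $m=n=1$]
Cauchy's condensation test says that for a non-increasing $f\ge0$ the series $\sum_xf(x)$ and $\sum_t2^tf(2^t)$ diverge together. The function $\min(\psi(x),\frac1{8x})$ is non-increasing, and its condensed series $\sum_t\min(2^t\psi(2^t),\frac18)$ diverges: either infinitely many terms equal $\frac18$, or the terms are eventually those of $\sum_t2^t\psi(2^t)=\infty$. So we may assume $\psi(x)\le1/(8x)$.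

Fix $I$. Let $\rho_t=\psi(2^t)/2^t$, which is non-increasing in $t$ and at most $\frac184^{-t}$, let $\alpha_t=4^t\rho_t=2^t\psi(2^t)$, so that $\sum_t\alpha_t=\infty$, and let
\[
E_t=\bigcup_{v\in X_t}[\xi_v-\rho_t,\xi_v+\rho_t]\qquad(t\ge t_0).
\]
If $\theta\in E_t$, there is a coprime pair $(q,p)$ with $2^{t-1}<q\le2^t$ and $|q\theta+p-y|\le q\rho_t\le\psi(2^t)\le\psi(q)$. Different $t$ give different $q$, so $\limsup_tE_t$ is contained in the set $E$ of $\theta$ with infinitely many coprime solutions. It is also contained in $I$, because a point of $E_t$ is within $\rho_t\to0$ of the closed set $I$.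

The intervals forming $E_t$ are disjoint, since $2\rho_t\le\frac144^{-t}$; hence $|E_t|=2\rho_t\#X_t\ge2c_2|I|\alpha_t$. By separation, an interval of length $L$ contains at most $1+4\cdot4^tL$ points $\xi_v$ with $v\in X_t$. Enlarge $t_0$ so that $4^{t_0}|I|\ge1$; then $\#X_t\le5\cdot4^t|I|$ for $t\ge t_0$. For $t_0\le s\le t$, an interval of $E_s$ meets only those intervals of $E_t$ whose centers lie in an interval of length $2\rho_s+2\rho_t\le4\rho_s$, and there are at most $1+16\cdot4^t\rho_s$ of these. Hence
\[
|E_s\cap E_t|\le5\cdot4^s|I|\cdot(1+16\cdot4^t\rho_s)\cdot2\rho_t=10|I|\big(4^{s-t}\alpha_t+16\alpha_s\alpha_t\big).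
\]
Let $t_0\le T\le N$, $A=\sum_{T\le t\le N}\alpha_t$ and $W=\sum_{T\le t\le N}1_{E_t}$. Using $\sum_{s\le t}4^{s-t}\le\frac43$, we get
\[
\int W\ge2c_2|I|A,\qquad\int W^2\le2\sum_{T\le s\le t\le N}|E_s\cap E_t|\le20|I|\big(\tfrac43A+16A^2\big).
\]
As $W$ vanishes outside $\bigcup_{t\ge T}E_t$, the Cauchy--Schwarz inequality gives
\[
\Big|\bigcup_{t\ge T}E_t\Big|\ge\frac{(\int W)^2}{\int W^2}\ge\frac{4c_2^2|I|^2A^2}{20|I|(\frac43A+16A^2)},
\]
and the right side tends to $c_2^2|I|/80$ as $N\to\infty$, because $A\to\infty$. The sets $\bigcup_{t\ge T}E_t$ decrease in $T$ and lie in a bounded set, so their intersection $\limsup_tE_t$ has measure at least $c_2^2|I|/80$.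

Thus $|E\cap I|\ge c_2^2|I|/80$ for every compact interval $I$ with $0<|I|\le1$. Then no $\theta$ is a point of density of $\mathbb R\setminus E$, and so $\mathbb R\setminus E$ is null. It is here that $c_2$ must not depend on $I$.
\end{proof}

\section{Construction of the separated sets}\label{sec:separated}

We prove Proposition~\ref{prop:sep}. Throughout, $I$ is fixed and $Q=2^t$ is large.

\subsection{The fraction $a/b$ at scale $Q$}

Recall the convergents $P_i/b_i$ $(i\ge0)$ of the continued fraction of an irrational number $y$. They satisfy $1\le b_1<b_2<\cdots$ and $P_{i+1}b_i-P_ib_{i+1}=\pm1$, the numbers $b_iy-P_i$ alternate in sign, and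
\begin{equation}\label{eq:cf}
\frac1{b_i+b_{i+1}}<|b_iy-P_i|<\frac1{b_{i+1}} .
\end{equation}
They are best approximations:
\begin{equation}\label{eq:best}
|ky-P|\ge|b_iy-P_i|\qquad(1\le k<b_{i+1},\ P\in\mathbb Z).
\end{equation}
Indeed, the determinant relation lets us write $(k,P)=\sigma(b_i,P_i)+\tau(b_{i+1},P_{i+1})$ with integers $\sigma,\tau$. From $0<k<b_{i+1}$ we get $\sigma\ne0$ and $\sigma\tau\le0$. So the two terms of $ky-P=\sigma(b_iy-P_i)+\tau(b_{i+1}y-P_{i+1})$ do not have opposite signs, and $|ky-P|\ge|\sigma||b_iy-P_i|$.

\begin{lemma}\label{lem:ab}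
For $Q$ large in terms of $y$ there are coprime integers $a,b$ with $b\ge1$, and $b'\in(b,\infty]$, an integer if finite, such that
\begin{enumerate}
\item[(A1)] $b(1+\log b)\le Q$, and $Q<b'(1+\log b')$ if $b'<\infty$;
\item[(A2)] $k\,|y-a/b|\le1/(2b)$ for $1\le k<b'/2$;
\item[(A3)] $\|ky\|\ge1/(2b)$ for $1\le k<b$;
\item[(A4)] if $b'<\infty$, then $\|ky\|\ge1/(2b')$ for $1\le k<b'$;
\item[(A5)] $b'<\infty$ if $y$ is irrational, and $b'=\infty$, $y=a/b$ if $y$ is rational.
\end{enumerate}
\end{lemma}

\begin{proof}
If $y$ is rational, write $y=a/b$ in lowest terms. Then (A2) holds with left side $0$, $\|ky\|\ge1/b$ for $1\le k<b$, and (A1) holds for large $Q$. If $y$ is irrational, choose $i$ with $b_i(1+\log b_i)\le Q<b_{i+1}(1+\log b_{i+1})$; for large $Q$ such an $i\ge2$ exists. Put $a=P_i$, $b=b_i$, $b'=b_{i+1}$. By \eqref{eq:cf}, $|y-a/b|<1/(bb')$, which gives (A2). By \eqref{eq:best} and \eqref{eq:cf}, $\|ky\|>1/(b_{i-1}+b_i)>1/(2b)$ for $1\le k<b$ and $\|ky\|>1/(b_i+b_{i+1})>1/(2b')$ for $1\le k<b'$.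
\end{proof}

The reason for placing $Q$ by means of $x(1+\log x)$ rather than $x$ will appear in Lemma~\ref{lem:Sigma}.

\subsection{The points}

Let $V$ be the set of $v=(q,p)\in\mathbb Z^2$ with
\[
Q/2<q\le Q,\qquad q\text{ odd},\qquad\gcd(q,p)=1,\qquad\gcd(q,bp-a)=1,\qquad\xi_v\in I .
\]

\begin{lemma}\label{lem:V}
There is an absolute constant $c_3>0$ such that $\#V\ge c_3|I|Q^2$ for $Q$ large in terms of $|I|$, whatever the coprime integers $a,b$.
\end{lemma}

\begin{proof}
Fix an odd $q$. Then $p$ runs over the interval $y-qI$ of length $q|I|$, and for each prime $\ell\mid q$ it must avoid the class $0$ and the solutions of $bp\equiv a\pmod\ell$. The latter form one class if $\ell\nmid b$, and none if $\ell\mid b$, since then $\ell\nmid a$. So $w_\ell\le2$, and Lemma~\ref{lem:sieve} and \eqref{eq:omega} give at least $q|I|f(q)-6\sqrt q$ values of $p$, where $f(q)=\prod_{\ell\mid q}(1-2/\ell)$ is positive because $q$ is odd. Lemma~\ref{lem:mean} with $g(2)=0$ and $g(\ell)=2/(\ell-2)$ for $\ell\ge3$ gives $\sum_{q\le Q,\ q\text{ odd}}1/f(q)\le\kappa_2Q$ with $\kappa_2=\prod_{\ell\ge3}\big(1+\frac2{\ell(\ell-2)}\big)<\infty$.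 There are $Q/4$ odd $q$ in $(Q/2,Q]$, and over these the Cauchy--Schwarz inequality gives $(Q/4)^2\le\sum f(q)\cdot\sum1/f(q)$, so $\sum f(q)\ge Q/(16\kappa_2)$. Hence $\#V\ge|I|Q^2/(32\kappa_2)-6Q^{3/2}\ge c_3|I|Q^2$ with $c_3=1/(64\kappa_2)$.
\end{proof}

\subsection{Close pairs}

Make $V$ a graph by joining distinct $v,w$ if $|\xi_v-\xi_w|\le1/(4Q^2)$, and let $e$ be the number of edges. The set $X_t$ will be an independent set, that is, a set of vertices no two of which are joined. We need $e=O(|I|Q^2)$.

Vertices with the same first entry $q$ have $|\xi_v-\xi_w|\ge1/q\ge1/Q$ and are not joined. So let $v=(q,p)$ and $w=(r,s)$ with $q<r$ be joined. We describe the edge by its direction and its length: write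
\[
w-v=g\,(k,u),\qquad g,k\ge1,\quad\gcd(k,u)=1,\qquad h=qu-pk\in\mathbb Z .
\]
Then $gk=r-q<Q/2$. The point of this parametrization is that closeness becomes a condition on $\|yk\|$. We have $qs-pr=gh$, so
\[
\xi_v-\xi_w=\frac{y(r-q)+(qs-pr)}{qr}=\frac{g\,(yk+h)}{qr},
\]
an identity that uses the same target $y$ for $q$ and $r$. As $qr\le Q^2$,
\begin{equation}\label{eq:h}
|yk+h|\le\frac1{4g}.
\end{equation}
We count the edges with a given $k$.
\begin{itemize}
\item By \eqref{eq:h}, $-h$ is the integer nearest to $yk$; it is determined by $k$, and $|yk+h|=\|yk\|$.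
\item The number of possible $g$ is at most $\min\big(\frac Q{2k},\frac1{4\|yk\|}\big)$, with the second entry infinite if $\|yk\|=0$.
\item From the definitions, $u=-k\xi_v+(yk+h)/q$, and $|yk+h|/q\le1/(4q)<1/(2Q)$. So $u$ lies in $-kI$ enlarged by $1/(2Q)$ on each side, an interval of length $k|I|+1/Q$ that contains at most $k|I|+2$ integers.
\item Given $k$ and $u$, the congruence $qu\equiv h\pmod k$ determines $q$ modulo $k$, which leaves at most $\frac Q{2k}+1\le\frac Qk$ values in $(Q/2,Q]$. Then $p=(qu-h)/k$ and $w=v+g(k,u)$ are determined.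
\end{itemize}
The dangerous $k$ are those with $\|yk\|$ very small, namely the multiples of $b$. If $y=a/b$, the resulting bound for $k=bk_1$ is at least $|I|Q^2/(2bk_1)$, and the sum over $k_1<Q/(2b)$ is not $O(|I|Q^2)$. The second coprimality condition removes exactly these directions.

\begin{lemma}\label{lem:excluded}
No edge has $b\mid k$ and $k<b'/2$.
\end{lemma}

\begin{proof}
Suppose $k=bk_1<b'/2$. By (A2), $|ak_1-yk|=k|y-a/b|\le\frac12$, and with \eqref{eq:h} the integer $h+ak_1$ has absolute value at most $\frac34$. So $h=-ak_1$, that is, $qu=k_1(bp-a)$. Since $\gcd(k_1,u)=1$, we get $q=q'k_1$ with an integer $q'\ge1$, and $bp-a=q'u$. Then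
\[
r=q+gbk_1=(q'+gb)k_1,\qquad bs-a=(bp-a)+bgu=(q'+gb)u .
\]
So $q'+gb\ge2$ divides both $r$ and $bs-a$, also when $u=0$. This contradicts $w\in V$.
\end{proof}

In the language of Section~\ref{sec:idea}, such an edge would put $v$ and $w$ on one ray from $(0,a/b)$. Call $k$ \emph{allowed} if $1\le k<Q/2$ and it is not the case that $b\mid k$ and $k<b'/2$. An allowed $k$ has $\|yk\|\ne0$: for irrational $y$ this always holds, and for rational $y$ we have $b'=\infty$, so $b\nmid k$. The count above gives
\[
e\le\sum_{k\text{ allowed}}(k|I|+2)\,\frac Qk\,\min\Big(\frac Q{2k},\frac1{4\|yk\|}\Big).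
\]
The terms with $k<1/|I|$ add up to at most $C(y,I)Q$, where $C(y,I)$ is the finite sum of $3/(4\|yk\|)$ over $1\le k<1/|I|$ with $\|yk\|\ne0$; it does not depend on $Q,a,b,b'$. For $k\ge1/|I|$ we have $k|I|+2\le3k|I|$. Hence
\begin{equation}\label{eq:e}
e\le3|I|Q^2\,\Sigma+C(y,I)\,Q,\qquad\Sigma=\sum_{k\text{ allowed}}\min\Big(\frac1k,\frac1{Q\|yk\|}\Big).
\end{equation}

\subsection{The sum $\Sigma$}

If $yk$ were uniformly distributed modulo $1$, the $k$-th term would have mean $2\int_0^{1/2}\min(\frac1k,\frac1{Q\tau})\,d\tau=\frac2Q(1+\log\frac Q{2k})$, and these means have bounded sum over $k<Q/2$. To imitate this, we cut the range of $k$ into blocks on which the points $yk$ are well spaced modulo $1$. The next lemma is the discrete form of the computation, for blocks of length $D$ and spacing $1/D$.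

\begin{lemma}\label{lem:aux}
For integers $1\le D\le Q$,
\[
\sum_{1\le j\le Q/D}\ \sum_{s=1}^D\min\Big(\frac1{jD},\frac D{Qs}\Big)\le3 .
\]
\end{lemma}

\begin{proof}
Let $J=Q/D$ and $\lambda=J/j\ge1$. The inner sum equals $\frac1J\sum_{s\le D}\min(\frac\lambda D,\frac1s)$. In the last sum the terms with $s\le D/\lambda$ contribute at most $\frac D\lambda\cdot\frac\lambda D=1$. If $s_0\le D$ is the least integer above $D/\lambda$, the other terms contribute at most $\frac1{s_0}+\log\frac D{s_0}\le1+\log\lambda$. So the double sum is at most $\frac1J\sum_{j\le J}(2+\log\frac Jj)\le2+\frac1J\int_0^J\log\frac Jx\,dx=3$, because $\log(J/x)$ is decreasing and non-negative on $(0,J]$.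
\end{proof}

We use the following \emph{spacing principle}. Let finitely many points of $\mathbb R/\mathbb Z$ have mutual distances at least $\delta$. Take representatives in $(-\frac12,\frac12]$, and number those in $[0,\frac12]$ and those in $(-\frac12,0)$ separately by $s=0,1,2,\dots$ in order of increasing distance from $0$. Consecutive points on one side differ by at least $\delta$, so point number $s$ has distance at least $s\delta$ from $0$, and $s\le1/(2\delta)$. If all points also have distance at least $\delta$ from $0$, the same holds with the numbering $s=1,2,\dots$.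

\begin{lemma}\label{lem:Sigma}
$\Sigma\le32$.
\end{lemma}

\begin{proof}
An allowed $k$ satisfies $k<b$, or $b\le k<b'/2$ and then $b\nmid k$, or $k\ge b'/2$. We bound the three contributions.

(a) \emph{$1\le k<b$.} By (A3) the points $ky$ are $\frac1{2b}$ apart from each other and from $0$. By the spacing principle and (A1) the contribution is at most $2\sum_{s\le b}\frac{2b}{Qs}\le\frac{4b(1+\log b)}Q\le4$.

(b) \emph{$b\le k<\min(b'/2,Q/2)$, $b\nmid k$.} Here $y$ behaves like $a/b$: since $\|ak/b\|\ge\frac1b$, (A2) gives $\|yk\|\ge\|ak/b\|-\frac1{2b}\ge\frac12\|ak/b\|$. These $k$ lie in the blocks $jb<k<(j+1)b$ with $1\le j\le Q/b$. In a block, $ak$ runs through distinct nonzero classes modulo $b$, so $s=b\|ak/b\|$ is an integer in $[1,b/2]$ and takes each value at most twice. The block contributes at most $2\sum_{s\le b}\min(\frac1{jb},\frac{2b}{Qs})\le4\sum_{s\le b}\min(\frac1{jb},\frac b{Qs})$. Lemma~\ref{lem:aux} with $D=b$, which is at most $Q$ by (A1), bounds the total by $12$.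

(c) \emph{$b'/2\le k<Q/2$.} This range is empty unless $b'<Q$. Use the blocks $jb'/2\le k<(j+1)b'/2$ with $1\le j\le Q/b'$. Two $k$ in one block differ by less than $b'$, so by (A4) the points $ky$ are $\frac1{2b'}$ apart. But now a point may be very close to $0$, and for the point numbered $s=0$ on each side we only have the bound $\frac1k\le\frac2{jb'}$. The block contributes at most
\[
2\Big[\frac2{jb'}+\sum_{s=1}^{b'}\min\Big(\frac2{jb'},\frac{2b'}{Qs}\Big)\Big]=\frac4{jb'}+4\sum_{s=1}^{b'}\min\Big(\frac1{jb'},\frac{b'}{Qs}\Big).
\]
By Lemma~\ref{lem:aux} with $D=b'$ the second parts total at most $12$. By (A1) we have $Q/b'<1+\log b'$, so the first parts total at most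
\[
\frac4{b'}\Big(1+\log\frac Q{b'}\Big)\le\frac4{b'}\big(1+\log(1+\log b')\big)\le\frac4{b'}(1+\log b')\le4,
\]
by $\log(1+x)\le x$ and $1+\log x\le x$.

Together, $\Sigma\le4+12+(12+4)=32$.
\end{proof}

The two halves of (A1) pull in opposite directions. Part (a) costs $4b(1+\log b)/Q$ and needs $b$ below $Q$ by a logarithmic factor. The uncontrolled terms in (c) cost $\frac4{b'}(1+\log\frac Q{b'})$ and need only that $b'$ not be tiny compared with $Q$, so the logarithm can be conceded there.

\subsection{Extracting an independent set}

We use a form of Tur\'an's theorem.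

\begin{lemma}\label{lem:turan}
A finite graph with $\nu\ge1$ vertices and $e$ edges has an independent set of size at least $\nu^2/(\nu+2e)$.
\end{lemma}

\begin{proof}
Order the vertices uniformly at random and keep those that precede all their neighbors. Of two joined vertices at most one is kept, so the kept set is independent. A vertex $v$ is kept with probability $1/(1+\deg v)$, and the Cauchy--Schwarz inequality gives $\nu^2\le\sum_v\frac1{1+\deg v}\cdot\sum_v(1+\deg v)$, where the last sum is $\nu+2e$. Some ordering attains at least the expected size.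
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sep}]
Let $Q=2^t$ be large in terms of $I$ and $y$. By \eqref{eq:e} and Lemma~\ref{lem:Sigma}, $e\le96|I|Q^2+C(y,I)Q\le100|I|Q^2$, and by Lemma~\ref{lem:V}, $\nu=\#V\ge c_3|I|Q^2$. The function $\nu^2/(\nu+2e)=1/(\nu^{-1}+2e\nu^{-2})$ increases with $\nu$ and decreases with $e$, so Lemma~\ref{lem:turan} yields an independent set $X_t\subset V$ with
\[
\#X_t\ge\frac{c_3^2}{c_3+200}\,|I|Q^2 .
\]
The constant $c_2=c_3^2/(c_3+200)$ is absolute. The elements of $X_t$ are coprime pairs with $Q/2<q\le Q$ and $\xi_v\in I$, and independence means $|\xi_v-\xi_w|>1/(4Q^2)$ for distinct $v,w\in X_t$.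
\end{proof}

With Sections~\ref{sec:higher} and~\ref{sec:reduction}, this completes the proof of Theorem~\ref{thm:div}.

\begin{thebibliography}{1}
\bibitem{Laurent} Michel Laurent, \emph{On Kronecker's density theorem, primitive points and orbits of matrices}, arXiv:1512.00679 (2015).
\end{thebibliography}
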